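\title{Holomorphic isometries of the unit ball into bounded symmetric domains: linear sections and dimension bounds}

\begin{abstract}
Let $\Omega$ be an irreducible bounded symmetric domain of rank at least $2$ and let $f:(\mathbb B^n,\lambda g_{\mathbb B^n})\to(\Omega,g_\Omega)$ be a holomorphic isometry. We prove that $f(\mathbb B^n)$ is an irreducible component of a linear section of $\Omega$ in the minimal projective embedding of the compact dual, and that $n\le p(\Omega)$ when $\lambda\ge2$, with no assumption on the null dimension of $\Omega$. Both proofs extend $f$ across a generic point of the sphere and read the functional equation of $f$ there. For the matrix domains we obtain bounds on $n$ that decrease linearly in $\lambda$, and for types I and III we characterize the pairs $(n,\lambda)$ that occur by a condition of linear algebra.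
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Omega\Subset\mathbb C^N$ be an irreducible bounded symmetric domain of rank $r\ge2$ in its Harish-Chandra realization, and let $X_c$ be its compact dual, so that $\Omega\subset\mathbb C^N\subset X_c$ by the Harish-Chandra and Borel embeddings. Let $\mathcal O(1)$ be the ample generator of the Picard group of $X_c$, put $W=\Gamma(X_c,\mathcal O(1))^*$, and let $\iota:X_c\hookrightarrow\mathbb P(W)$ be the minimal embedding. By the classification, $\Omega$ is one of the matrix domains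
\begin{align*}
D^{\mathrm I}_{p,q}&=\{z\in M_{p,q}(\mathbb C): I_p-zz^*>0\} &&(p,q\ge2),\\
D^{\mathrm{II}}_m&=\{z\in D^{\mathrm I}_{m,m}: z^T=-z\} &&(m\ge4),\\
D^{\mathrm{III}}_m&=\{z\in D^{\mathrm I}_{m,m}: z^T=z\} &&(m\ge2),
\end{align*}
of rank $\min(p,q)$, $\lfloor m/2\rfloor$ and $m$, or a domain of type IV, or one of two exceptional domains. For $D^{\mathrm I}_{p,q}$ the compact dual is a Grassmannian and $\iota$ is the Pl\"ucker embedding: the homogeneous coordinates of $\iota(z)$ are $1$ and the minors of $z$ of all sizes.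

For an irreducible bounded symmetric domain $D$, let $g_D$ be the canonical K\"ahler--Einstein metric, normalized so that the minimal disks of $D$ (recalled in Section~\ref{sec:lie}) have constant Gaussian curvature $-2$. For real $\lambda>0$ let $\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$ be the set of holomorphic isometries $f:(\mathbb B^n,\lambda g_{\mathbb B^n})\to(\Omega,g_\Omega)$, that is, of holomorphic maps with $f^*g_\Omega=\lambda g_{\mathbb B^n}$.

Two integers attached to $\Omega$ enter the question. Let $\alpha\in T_0\Omega$ be a \emph{characteristic vector}, that is, a unit vector tangent to a minimal disk, and let $R$ be the curvature tensor of $g_\Omega$. The Hermitian form $Q_\alpha(\xi,\eta)=R_{\alpha\bar\alpha\xi\bar\eta}$ on $T_0\Omega$ has three distinct eigenvalues, and the eigenspaces give an orthogonal decomposition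
\[
T_0\Omega=\mathbb C\alpha\oplus\mathcal H_\alpha\oplus\mathcal N_\alpha ,
\]
where $\mathbb C\alpha$ belongs to the eigenvalue of largest absolute value, $\mathcal H_\alpha$ to the intermediate nonzero eigenvalue, and $\mathcal N_\alpha=\ker Q_\alpha$. The numbers $p(\Omega)=\dim\mathcal H_\alpha$ and $n(\Omega)=\dim\mathcal N_\alpha$ (the \emph{null dimension}) do not depend on $\alpha$, and $N=1+p(\Omega)+n(\Omega)$. For $D^{\mathrm I}_{p,q}$ and the matrix unit $\alpha=E_{11}$, the space $\mathcal H_\alpha$ consists of the matrices supported in the first row and column away from the corner, and $\mathcal N_\alpha$ of those supported in the complementary block; so $p(D^{\mathrm I}_{p,q})=p+q-2$ and $n(D^{\mathrm I}_{p,q})=(p-1)(q-1)$. The invariants $p(\Omega)$ and $n(\Omega)$ are always written with their argument.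

Consider two assertions about $f\in\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$.
\begin{itemize}
\item[(Dim)] $n\le p(\Omega)$ when $\lambda\ge2$, and $n\le p(\Omega)+1$ when $\lambda=1$.
\item[(Lin)] $f(\mathbb B^n)$ is an irreducible component of a complex-analytic subvariety $\mathcal V\subset\Omega$ with $\iota(\mathcal V)=P\cap\iota(\Omega)$ for some projective linear subspace $P\subseteq\mathbb P(W)$.
\end{itemize}
The following results are known.
\begin{itemize}
\item[(K1)] If $n(\Omega)\le p(\Omega)$, then (Dim) and (Lin) hold for all $f$ and $\lambda$. The condition $n(\Omega)\le p(\Omega)$ holds for type IV and for the exceptional domains, and it forces $r\le3$.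
\item[(K2)] (Mok) For $\lambda=1$ the bound $n\le p(\Omega)+1$ holds for every $\Omega$.
\item[(K3)] (Lin) holds whenever $r\le3$. For $r\ge4$ it is known for $\lambda\in\{1,2,r\}$, and it was not known for $3\le\lambda\le r-1$.
\item[(K4)] (Dim) and (Lin) hold for $D^{\mathrm I}_{3,4}$, although $n(D^{\mathrm I}_{3,4})=6>5=p(D^{\mathrm I}_{3,4})$.
\end{itemize}
In \cite{Chan} it is stated as not known whether (Dim) and (Lin) survive once the hypothesis $n(\Omega)\le p(\Omega)$ is dropped. We show that they do.

\subsection{Three examples}\label{sec:examples}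

Throughout, $\langle x,y\rangle=\sum x_i\bar y_i$ and $\rho=\rho(w)=1-\|w\|^2$. The metrics $g_{\mathbb B^n}$ and $g_{D^{\mathrm I}_{p,q}}$ have the K\"ahler potentials $-\log\rho$ and $-\log\det(I-zz^*)$ (Section~\ref{sec:norm}), so a holomorphic map $f:\mathbb B^n\to D^{\mathrm I}_{p,q}$ with $\det(I-ff^*)=\rho^k$ is an isometry with constant $\lambda=k$.

The disk $w\mapsto w(E_{11}+\dots+E_{kk})$ has constant $k$, for each $1\le k\le r$. The ball $\mathbb B^q$, placed in the first row, has constant $1$. Both images are cut out by linear equations in the entries of $z$, so (Lin) holds for them. The third example needs a minor of higher order. In $D^{\mathrm I}_{2,2}$,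
\[
\det(I-zz^*)=1-|z_{11}|^2-|z_{12}|^2-|z_{21}|^2-|z_{22}|^2+|\det z|^2 ,
\]
and on the hyperplane section $\{z_{22}=\det z\}$ the last two terms cancel. Solving for $z_{22}$ gives the map
\begin{equation}\label{eq:example}
f(w)=\begin{pmatrix}w_1&w_2\\ w_3&-\dfrac{w_2w_3}{1-w_1}\end{pmatrix},\qquad \det(I-ff^*)=1-\|w\|^2 .
\end{equation}
Along each ray from $0$ the matrix $I-ff^*$ starts at $I$ and stays invertible, so it is positive definite and $f\in\mathrm{HI}_1(\mathbb B^3,D^{\mathrm I}_{2,2})$. The image is the whole hyperplane section, and $n=3=p(\Omega)+1$. The map is algebraic and extends across the sphere except at the point $(1,0,0)$; both features are used below for a general $f$.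

For $\lambda\ge2$ a curvature argument at a single point gives $n\le n(\Omega)$ (Theorem~\ref{thm:C}(iv)). This yields (Dim) when $n(\Omega)\le p(\Omega)$, but $n(D^{\mathrm I}_{p,q})$ grows quadratically while $p(D^{\mathrm I}_{p,q})$ grows linearly, so in high rank another source of information is needed. We find it on the boundary.

\subsection{Results}

\begin{theorem}[Linear sections]\label{thm:A}
Let $f\in\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$. Let $P$ be the projective linear span of $\iota(f(\mathbb B^n))$ and define $\mathcal V\subset\Omega$ by $\iota(\mathcal V)=P\cap\iota(\Omega)$. Then $f(\mathbb B^n)$ is an irreducible component of $\mathcal V$. Moreover, for $w$ outside a proper analytic subset of $\mathbb B^n$, the linear section is smooth of dimension $n$ at $f(w)$, even scheme-theoretically: the linear equations of $P$ generate the ideal of an $n$-dimensional complex submanifold germ at $f(w)$.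
\end{theorem}

\begin{theorem}[Dimension bounds]\label{thm:B}
If $\mathrm{HI}_\lambda(\mathbb B^n,\Omega)\ne\emptyset$, then $\lambda=k$ is a positive integer, and
\begin{align*}
n&\le p+q-2k+1=p(\Omega)+1-2(k-1) &&\text{for }\Omega=D^{\mathrm I}_{p,q},\\
n&\le 2m-4k+1=p(\Omega)+1-4(k-1) &&\text{for }\Omega=D^{\mathrm{II}}_m,\\
n&\le m-k+1=p(\Omega)+1-(k-1) &&\text{for }\Omega=D^{\mathrm{III}}_m.
\end{align*}
\end{theorem}

\begin{corollary}\label{cor:main}
Assertions \textup{(Dim)} and \textup{(Lin)} hold for every irreducible bounded symmetric domain $\Omega$ of rank at least $2$, every real $\lambda>0$, every $n\ge1$ and every $f\in\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$.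
\end{corollary}

The last theorem is not needed for Corollary~\ref{cor:main}. It shows that for types I and III the identity behind Theorem~\ref{thm:B} is the only obstruction.

\begin{theorem}[Existence and sharpness]\label{thm:C}
\begin{itemize}
\item[(i)] Let $1\le k\le\min(p,q)$. Then $\mathrm{HI}_k(\mathbb B^n,D^{\mathrm I}_{p,q})\ne\emptyset$ if and only if there are $\mathbb C$-linear maps $\mathcal B:\mathbb C^{n-1}\to M_{k,q-k}(\mathbb C)$ and $\mathcal C:\mathbb C^{n-1}\to M_{p-k,k}(\mathbb C)$ with $\mathcal B(v)\mathcal B(v)^*+\mathcal C(v)^*\mathcal C(v)=\|v\|^2I_k$ for all $v$.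
\item[(ii)] Let $1\le k\le m$. Then $\mathrm{HI}_k(\mathbb B^n,D^{\mathrm{III}}_m)\ne\emptyset$ if and only if there is a map $\mu:\mathbb R^k\times\mathbb C^{n-1}\to\mathbb C^{m-k}$, $\mathbb R$-linear in the first and $\mathbb C$-linear in the second variable, with $\|\mu(c,v)\|=\|c\|\|v\|$. The bound $n=m-k+1$ is attained if and only if $2^{\lfloor(k-1)/2\rfloor}$ divides $m-k$. In particular it is attained for $k=2$, where it reads $n=m-1=p(\Omega)$; so the bound $n\le p(\Omega)$ in \textup{(Dim)} is optimal in every rank.
\item[(iii)] For $D^{\mathrm I}_{p,p}$ $(p\ge2)$ and $\lambda=2$ the maximal $n$ is $2p-3=p(\Omega)-1$. For $D^{\mathrm I}_{p,q}$ with $p\le q$ and $\lambda=p$ the maximal $n$ is $\lfloor q/p\rfloor$.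
\item[(iv)] If $\lambda\ge2$ and $\mathrm{HI}_\lambda(\mathbb B^n,\Omega)\neq\emptyset$, then $n\le n(\Omega)$. Hence $n=1$ for type IV and $n\le5$ for the $16$-dimensional exceptional domain.
\end{itemize}
\end{theorem}

\subsection{The method}

The isometry condition is equivalent to a functional equation in which $W$ carries an indefinite Hermitian form $H$ (Section~\ref{sec:norm}); it implies that $f$ is algebraic and so extends across a dense set of boundary points (Section~\ref{sec:ext}). For Theorem~\ref{thm:A} the functional equation identifies $\iota\circ f$, up to the radical of $H$ on its span, with the Veronese map $w\mapsto(1,w)^k$ into the $k$-th symmetric power of a Lorentz space. A direction in which the linear section is infinitesimally larger than $f(\mathbb B^n)$ becomes a negative normal vector of the Veronese variety. For $k\le2$ there are no such vectors. For $k\ge3$ there are, but a holomorphic family of them cannot extend across the sphere: the sign changes near the boundary (Section~\ref{sec:lin}). For Theorem~\ref{thm:B} we show that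 $I-ff^*$ has constant corank on the sphere and compute the Levi form of its degenerate block (Section~\ref{sec:dim}). Section~\ref{sec:sharp} reverses this computation in an unbounded model. Of the known results, only (K1) and (K2) are used, and only for (Dim) on the domains of type IV and the exceptional domains.

\section{The form $H$ and the functional equation}\label{sec:norm}

\subsection{Conventions and standard facts}\label{sec:lie}

A real function $\varphi$ is a \emph{potential} of the K\"ahler metric $g=2\operatorname{Re}\sum g_{i\bar j}\,dz_i\otimes d\bar z_j$ if $g_{i\bar j}=\partial_i\bar\partial_j\varphi$, and we write $g(\xi,\bar\xi)=\partial\bar\partial\varphi(\xi,\bar\xi)=\sum g_{i\bar j}\xi_i\bar\xi_j$. In this convention $-\log(1-|t|^2)$ is a potential of the metric of Gaussian curvature $-2$ on the unit disk, and $-\log\rho$ is a potential of $g_{\mathbb B^n}$. The holomorphic sectional curvature in the direction $\eta$ is $R_{\eta\bar\eta\eta\bar\eta}/g(\eta,\bar\eta)^2$; on a curve it is the Gaussian curvature.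

A real-analytic function near $0$ has \emph{no pure terms} if its Taylor series contains only monomials $z^I\bar z^J$ with $I\ne0$ and $J\ne0$; equivalently, its polarization $\varphi(z,\bar\xi)$ vanishes for $z=0$ and for $\xi=0$. If $\partial\bar\partial\varphi=0$, all coefficients with $I\neq0\neq J$ vanish. Therefore
\begin{equation}\label{eq:pure}
\text{two real-analytic potentials of one metric on a domain } \ni0\text{, both without pure terms, agree.}
\end{equation}

Let $G_0=\operatorname{Aut}_0(\Omega)$, let $K$ be the isotropy group of $0$, and let $\mathfrak g_0=\mathfrak k\oplus\mathfrak p_0$ be the Cartan decomposition. There is a central element $Z_0\in\mathfrak k$ such that $\mathfrak g^{\mathbb C}=\mathfrak m^-\oplus\mathfrak k^{\mathbb C}\oplus\mathfrak m^+$ with $\operatorname{ad}Z_0=\pm i$ on the abelian subalgebras $\mathfrak m^\pm$, and $\mathfrak p_0^{\mathbb C}=\mathfrak m^+\oplus\mathfrak m^-$. Let $G^{\mathbb C}$ be the simply connected group of $\mathfrak g^{\mathbb C}$. It acts transitively on $X_c$, the stabilizer of the base point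 $o$ has Lie algebra $\mathfrak k^{\mathbb C}\oplus\mathfrak m^-$, and $\mathbb C^N=\mathfrak m^+$ is embedded by $z\mapsto\exp(z)o$. The connected subgroup $\tilde G_0\subset G^{\mathbb C}$ with Lie algebra $\mathfrak g_0$ acts on $\Omega=\tilde G_0\,o$ through $G_0$. We use three textbook facts.
\begin{itemize}
\item[(F1)] $K$ acts irreducibly on $\mathfrak m^+=T_0\Omega$. So by Schur's lemma every $G_0$-invariant Hermitian form on $T\Omega$ is a real multiple of $g_\Omega$.
\item[(F2)] $W$ is an irreducible representation of $G^{\mathbb C}$ and $\iota$ is equivariant. A vector $v_0\neq0$ over $\iota(o)$ is an eigenvector of $\mathfrak k^{\mathbb C}$ and is annihilated by $\mathfrak m^-$.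
\item[(F3)] Let $e_\theta\in\mathfrak m^+$ be a root vector of the highest root. Then $\Omega\cap\mathbb Ce_\theta$ is a totally geodesic disk, and the \emph{minimal disks} are its images under $G_0$. The closure of $\mathbb Ce_\theta$ in $X_c$ is a rational curve of degree $1$, which $\iota$ maps onto a line.
\end{itemize}

\subsection{An invariant indefinite form on $W$}

On $X_c$ the invariant metric has the potential $\log$ of a positive definite form on $W$. The domain $\Omega$ is obtained by changing signs in that form. By (F2) and the Poincar\'e--Birkhoff--Witt theorem, $W$ is generated from $v_0$ by $\mathfrak m^+$ alone. So $W=\bigoplus_{j\ge0}W_j$, where $W_j$ is spanned by the vectors $z_1\cdots z_jv_0$ with $z_i\in\mathfrak m^+$; the $W_j$ are the eigenspaces of $Z_0$, $W_0=\mathbb Cv_0$, $\mathfrak k^{\mathbb C}W_j\subset W_j$ and $\mathfrak m^\pm W_j\subset W_{j\pm1}$. In particular $\mathfrak m^+$ acts nilpotently, and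
\[
\hat\iota(z)=\exp(z)v_0
\]
is a polynomial lift of $\iota|_{\mathbb C^N}$ to $W$. Let $(\cdot,\cdot)$ be a Hermitian inner product on $W$ for which the compact form $\mathfrak k\oplus i\mathfrak p_0$ acts by skew-Hermitian operators and $(v_0,v_0)=1$. The $W_j$ are orthogonal, being eigenspaces of the skew-Hermitian operator $Z_0$. Let $\epsilon=(-1)^j$ on $W_j$ and put
\[
H(x,y)=(\epsilon x,y),\qquad h(z,\xi)=H(\hat\iota(z),\hat\iota(\xi)).
\]
The form $H$ is Hermitian and nondegenerate, and $h$ is polynomial in $z$ and $\bar\xi$.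

\begin{lemma}\label{lem:h}
\begin{itemize}
\item[(a)] $H$ is invariant under $\tilde G_0$.
\item[(b)] $h(z,0)=h(0,z)=1$ for $z\in\mathbb C^N$, and $h(z,z)>0$ for $z\in\Omega$.
\item[(c)] $-\log h(z,z)$ is a potential of $g_\Omega$ without pure terms.
\item[(d)] For $z\in\Omega$, $\xi\in\mathbb C^N$ and $x=d\hat\iota_z(\xi)$,
\begin{equation}\label{eq:pos}
g_\Omega(\xi,\bar\xi)=-\frac{H(\hat\iota(z),\hat\iota(z))\,H(x,x)-|H(x,\hat\iota(z))|^2}{h(z,z)^2},
\end{equation}
and this is positive for $\xi\ne0$.
\end{itemize}
\end{lemma}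

\begin{proof}
(a) An element of $\mathfrak k$ is skew-Hermitian for $(\cdot,\cdot)$ and commutes with $\epsilon$, so it is skew for $H$. An element $X\in\mathfrak p_0$ is Hermitian for $(\cdot,\cdot)$ and anticommutes with $\epsilon$, since it shifts degrees by $\pm1$; so $H(Xx,y)=-(X\epsilon x,y)=-H(x,Xy)$.

(b) The $W_0$-component of $\exp(z)v_0$ is $v_0$. If $z\in\Omega$, then $\hat\iota(z)=c\,\gamma v_0$ with $\gamma\in\tilde G_0$ and $c\ne0$, so $h(z,z)=|c|^2$ by (a).

(c) For $\gamma\in\tilde G_0$ we have $\gamma\hat\iota(z)=c(z)\hat\iota(\gamma z)$ with $c$ holomorphic and nowhere zero, so $h(z,z)=|c(z)|^2h(\gamma z,\gamma z)$. Hence $-\partial\bar\partial\log h$ is $G_0$-invariant, and equals $a\,g_\Omega$ with $a\in\mathbb R$ by (F1). The curve $\hat\iota(te_\theta)=\sum_jt^je_\theta^jv_0/j!$ spans a plane by (F3). Its coefficients lie in different $W_j$, and $e_\theta v_0\ne0$ because $\iota$ is an immersion; so $e_\theta^jv_0=0$ for $j\ge2$ and $h(te_\theta,te_\theta)=1-c|t|^2$ with $c=(e_\theta v_0,e_\theta v_0)>0$. The substitution $t'=\sqrt c\,t$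 shows that $-\log(1-c|t|^2)$ is the potential of a metric of curvature $-2$. So $a>0$, and $-2/a=-2$ by the normalization of $g_\Omega$. There are no pure terms by (b).

(d) Differentiate $\log H(\hat\iota,\hat\iota)$ twice and use (c).
\end{proof}

\subsection{Matrix domains as spaces of positive planes}\label{sec:planes}

On row vectors $(\sigma\,|\,t)\in\mathbb C^p\oplus\mathbb C^q$ consider the form $\sigma\sigma'^*-tt'^*$. A $p$-plane on which it is positive definite projects isomorphically onto $\mathbb C^p$, so it is the row span of a unique matrix $[I,z]$, whose Gram matrix is $I-zz^*>0$. Thus $D^{\mathrm I}_{p,q}$ is the space of positive $p$-planes. Any other local holomorphic frame is $G\cdot[I,z]$ with $G$ holomorphic and invertible, and its Gram determinant is $|\det G|^2\det(I-zz^*)$. Hence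
\begin{equation}\label{eq:gram}
\partial\bar\partial\log\det(I-zz^*)=\partial\bar\partial\log\det(\text{Gram matrix of any local holomorphic frame}),
\end{equation}
and the left side is invariant under $U(p,q)$. For types I, II, III the Harish-Chandra coordinates are, up to a linear isomorphism, the matrix entries; $G_0$ is induced by a subgroup of $U(p,q)$ (with $p=q=m$ for types II and III); and a minimal disk through $0$ is $\{tE_{11}\}$ for types I and III and $\{t(E_{12}-E_{21})\}$ for type II. On these disks $\det(I-zz^*)$ equals $1-|t|^2$ and $(1-|t|^2)^2$. By (F1), $-\log\det(I-zz^*)=\sum_{j\geq1}\frac1j\operatorname{tr}(zz^*)^j$ is a potential of $g_\Omega$ for types I and III and of $2g_\Omega$ for type II. It has no pure terms, so \eqref{eq:pure} and Lemma~\ref{lem:h}(c) give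
\begin{equation}\label{eq:hdet}
\det(I-zz^*)=h(z,z)\quad\text{(types I, III)},\qquad \det(I-zz^*)=h(z,z)^2\quad\text{(type II)}.
\end{equation}

\subsection{The functional equation}

The group $\tilde G_0$ is transitive on $\Omega$, preserves $g_\Omega$ and acts linearly on $W$. All our statements are therefore unchanged when $f$ is composed with an element of $G_0$, and from now on $f(0)=0$.

\begin{proposition}\label{prop:fe}
Let $f\in\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$ with $f(0)=0$. Then $\lambda=k$ is a positive integer,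
\begin{equation}\label{eq:fe}
H\big(\hat\iota(f(w)),\hat\iota(f(\zeta))\big)=(1-\langle w,\zeta\rangle)^k\qquad(w,\zeta\in\mathbb B^n),
\end{equation}
and $f(\mathbb B^n)$ is a closed connected $n$-dimensional complex submanifold of $\Omega$.
\end{proposition}

\begin{proof}
The functions $-\log h(f(w),f(w))$ and $-\lambda\log\rho$ are potentials of $f^*g_\Omega=\lambda g_{\mathbb B^n}$, and neither has pure terms, because $f(0)=0$. By \eqref{eq:pure} they agree. The functions $h(f(w),f(\zeta))$ and $(1-\langle w,\zeta\rangle)^\lambda$ (principal branch) are holomorphic in $w$, antiholomorphic in $\zeta$ and equal for $w=\zeta$, so they are equal.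

Put $w=(s,0,\dots,0)$ and $\zeta=(t,0,\dots,0)$. The functions $s\mapsto H(\hat\iota(f(w)),y)$, $y\in W$, form a finite-dimensional space $\mathcal F$. Applying $\partial^j/\partial\bar t^j$ at $t=0$ shows that $\binom\lambda js^j\in\mathcal F$ for all $j\geq0$. If $\lambda$ were not an integer, all $\binom\lambda j$ would be nonzero and $\mathcal F$ would contain all monomials. So $\lambda=k$.

If $f(w)=f(w')$, the terms of \eqref{eq:fe} linear in $\bar\zeta$ give $\langle w,\zeta\rangle=\langle w',\zeta\rangle$ for all $\zeta$, so $f$ is injective. On a compact set $C\subset\Omega$ we have $h(z,z)\ge\varepsilon>0$, so $f^{-1}(C)$ is a closed subset of the compact set $\{\rho^k\ge\varepsilon\}$; thus $f$ is proper. An injective proper immersion is a closed embedding.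
\end{proof}

For the rest of the paper, $\hat P\subset W$ is the linear span of the vectors $\hat\iota(f(w))$, $w\in\mathbb B^n$, so that $P=\mathbb P(\hat P)$ in Theorem~\ref{thm:A}.

\section{Algebraicity and extension across the sphere}\label{sec:ext}

For each fixed $\zeta$, \eqref{eq:fe} is a polynomial equation for the pair $(w,f(w))$. These equations alone need not determine $f(w)$ to first order: they see a tangent vector $x=d\hat\iota(\xi)$ only through its $H$-products with $\hat P$, and an indefinite form can vanish. Adding the linear equations of $\hat P$ forces $x\in\hat P$, so that $x$ can be paired with itself, and then \eqref{eq:pos} applies.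

\begin{lemma}\label{lem:alg}
For each component $f_i$ of $f$ there is an irreducible polynomial $Q_i\in\mathbb C[w][T]$ of positive degree in $T$ with $Q_i(w,f_i(w))=0$ on $\mathbb B^n$.
\end{lemma}

\begin{proof}
The polynomials in $(w,z)\in\mathbb C^n\times\mathbb C^N$ given by
\[
\ell(\hat\iota(z))\quad(\ell\in W^*,\ \ell|_{\hat P}=0),\qquad H\big(\hat\iota(z),\hat\iota(f(\zeta))\big)-(1-\langle w,\zeta\rangle)^k\quad(\zeta\in\mathbb B^n)
\]
vanish on the graph of $f$. Fix $w_0\in\mathbb B^n$ and $z_0=f(w_0)$. Suppose that $\xi\in\mathbb C^N$ is annihilated by the $z$-differentials of all of them at $(w_0,z_0)$, and put $x=d\hat\iota_{z_0}(\xi)$. The first family gives $x\in\hat P$, the second $H(x,y)=0$ for all $y\in\hat P$. In particular $H(x,x)=0$ and $H(x,\hat\iota(z_0))=0$, so $\xi=0$ by Lemma~\ref{lem:h}(d). Hence $N$ of these polynomials, $F_1,\dots,F_N$, have $\det(\partial F/\partial z)\ne0$ at $(w_0,z_0)$, and by the implicit function theorem $\{F=0\}$ coincides near this point with the graph of $f$.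

The germ of the graph is irreducible, so it is contained in one irreducible component $Z$ of the algebraic set $\{F=0\}$, and $\dim Z=n$; that is, the function field of $Z$ has transcendence degree $n$. The functions $w_1,\dots,w_n$ are algebraically independent on $Z$, since the graph projects onto an open subset of $\mathbb C^n$. So each $z_i|_Z$ is algebraic over $\mathbb C(w)$. Clearing denominators gives $Q\ne0$ with $Q(w,f_i(w))=0$ near $w_0$, hence on $\mathbb B^n$. One irreducible factor of $Q$ vanishes identically at $T=f_i(w)$, and it involves $T$, because a nonzero polynomial in $w$ alone does not vanish on $\mathbb B^n$.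
\end{proof}

\begin{lemma}\label{lem:sphere}
Let $U\subset\mathbb C^n$ be a connected open set and $g$ a holomorphic function on $U$ that vanishes on a nonempty relatively open subset $\Gamma$ of $U\cap\partial\mathbb B^n$. Then $g\equiv0$.
\end{lemma}

\begin{proof}
Shrink $\Gamma$ to $\Gamma'$ and choose $\varepsilon>0$ so that $\tau b\in U$ for $b\in\Gamma'$ and $|\tau-1|<\varepsilon$. For $b\in\Gamma'$ the function $\tau\mapsto g(\tau b)$ vanishes on an arc of the unit circle through $1$, hence for $|\tau-1|<\varepsilon$. The points $tb$ with $t$ real, $|t-1|<\varepsilon$, $b\in\Gamma'$ fill an open set.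
\end{proof}

\begin{proposition}\label{prop:ext}
For $b$ in a dense subset of $\partial\mathbb B^n$ there is a ball $U$ centered at $b$ such that $f$ extends holomorphically to $\mathbb B^n\cup U$.
\end{proposition}

\begin{proof}
Each $Q_i$ is irreducible over $\mathbb C(w)$ by Gauss's lemma, so its discriminant in $T$ is not zero. Let $\Sigma\subset\mathbb C^n$ be the zero set of the product of the discriminants and leading coefficients of the $Q_i$. By Lemma~\ref{lem:sphere}, $\partial\mathbb B^n\setminus\Sigma$ is dense in the sphere. Let $U$ be a ball centered at a point of this set with $U\cap\Sigma=\emptyset$. On the simply connected set $U$ the roots of $Q_i(w,\cdot)$ are holomorphic functions $r_1,\dots,r_s$. On the connected set $U\cap\mathbb B^n$ we have $\prod_j(f_i-r_j)=0$, so $f_i=r_j$ there for some $j$.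
\end{proof}

\section{Linear sections: proof of Theorem \ref{thm:A}}\label{sec:lin}

\subsection{Reduction to a tangent space}

The set $\mathcal V=\{z\in\Omega:\hat\iota(z)\in\hat P\}$ is defined by the functions $\ell\circ\hat\iota$ with $\ell\in W^*$, $\ell|_{\hat P}=0$; it contains $f(\mathbb B^n)$, and $\iota(\mathcal V)=P\cap\iota(\Omega)$. The common kernel of the differentials of these functions at $f(w)$ is
\[
E_w=\{\xi\in\mathbb C^N: d\hat\iota_{f(w)}(\xi)\in\hat P\}\ \supset\ T_w:=df_w(\mathbb C^n).
\]
It is the kernel of the map $\mathcal M(w):\mathbb C^N\to W/\hat P$, $\xi\mapsto d\hat\iota_{f(w)}(\xi)$, which depends holomorphically on $w$.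

\begin{lemma}\label{lem:red}
If $\dim E_w=n$ for some $w\in\mathbb B^n$, then Theorem~\ref{thm:A} holds for $f$.
\end{lemma}

\begin{proof}
The set where $\dim E_w>n$ is the common zero set of the minors of size $N-n$ of $\mathcal M$, a proper analytic subset by assumption. Let $w$ lie outside it. Then $N-n$ of the functions $\ell\circ\hat\iota$ have independent differentials at $f(w)$; they generate the ideal of an $n$-dimensional submanifold germ $M$, and $f(\mathbb B^n)\subset\mathcal V\subset M$ near $f(w)$. As $f(\mathbb B^n)$ is an $n$-dimensional submanifold, the three germs coincide. The remaining functions $\ell\circ\hat\iota$ vanish on $M$, so all together generate the ideal of $M$. Finally, the irreducible analytic set $f(\mathbb B^n)$ lies in an irreducible component $\mathcal V_1$ of $\mathcal V$. Since $\mathcal V_1$ has pure dimension and dimension $n$ at $f(w)$, it has dimension $n$, and so $\mathcal V_1=f(\mathbb B^n)$.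
\end{proof}

It remains to exclude that $E_w\neq T_w$ for all $w$.

\subsection{The Veronese model}

The right side of \eqref{eq:fe} is itself the value of a Hermitian form. Let $V=\mathbb C\oplus\mathbb C^n$ with the Lorentz form $L((s,x),(s',x'))=s\bar s'-\langle x,x'\rangle$, identify $x\in\mathbb C^n$ with $(0,x)$, and put
\[
u=u(w)=(1,w),\qquad L(u(w),u(\zeta))=1-\langle w,\zeta\rangle,\qquad L(u,u)=\rho .
\]
A Hermitian form on a vector space induces one on each symmetric power, denoted by the same symbol:
\[
L(y_1\cdots y_j,\,y_1'\cdots y_j')=\frac1{j!}\sum_{\sigma\in\mathfrak S_j}\prod_{i}L(y_i,y'_{\sigma(i)}),\qquad L(y^j,y'^j)=L(y,y')^j .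
\]
Distinct monomials in an orthogonal basis are orthogonal, and the value on a monomial has the sign of the product of the values on its factors. So $L$ is nondegenerate on $S^jV$, and it is definite of sign $(-1)^j$ on the $j$-th power of a negative definite subspace. We also use that a homogeneous polynomial map of degree $j$ has the form $y\mapsto\Lambda(y^j)$ for a unique linear map $\Lambda$ on $S^j$. Thus linear maps on $S^j$ can be defined, and identities checked, on powers $y^j$. The vectors $u(\zeta)^k$, $\zeta\in\mathbb B^n$, span $S^kV$, since a homogeneous polynomial that vanishes at all $u(\zeta)$ vanishes on an open cone.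

\begin{lemma}\label{lem:pi}
There is a linear map $\pi:\hat P\to S^kV$ with $\pi(\hat\iota(f(w)))=u(w)^k$ for $w\in\mathbb B^n$ and $H(x,y)=L(\pi x,\pi y)$ for $x,y\in\hat P$.
\end{lemma}

\begin{proof}
Put $\pi(\sum c_i\hat\iota(f(w_i)))=\sum c_iu(w_i)^k$. If $\sum c_i\hat\iota(f(w_i))=0$, then \eqref{eq:fe} gives $0=\sum c_i(1-\langle w_i,\zeta\rangle)^k=L(\sum c_iu(w_i)^k,u(\zeta)^k)$ for all $\zeta$. The $u(\zeta)^k$ span and $L$ is nondegenerate, so $\sum c_iu(w_i)^k=0$ and $\pi$ is well defined. The second identity is \eqref{eq:fe} extended by sesquilinearity.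
\end{proof}

The map $\pi$ may have a kernel, the radical of $H|_{\hat P}$; this does no harm, because only values of $H$ are used.

Fix $w\in\mathbb B^n$. Then $u$ is positive, $u^\perp$ is negative definite, and $S^kV=\bigoplus_{j=0}^ku^{k-j}S^j(u^\perp)$. This sum is orthogonal, and
\begin{equation}\label{eq:orth}
L(u^{k-j}y,u^{k-j}y')=\binom kj^{-1}\rho^{k-j}L(y,y')\qquad(y,y'\in S^j(u^\perp)).
\end{equation}
Indeed, for $y,y'\in u^\perp$ compare the coefficients of $t^j\bar t'^{\,j'}$ in $L((u+ty)^k,(u+t'y')^k)=(\rho+t\bar t'L(y,y'))^k$: they vanish for $j\neq j'$, and for $j=j'$ they give $\binom kj^2L(u^{k-j}y^j,u^{k-j}y'^j)=\binom kj\rho^{k-j}L(y,y')^j$. Write $\nu=\sum_j\nu_j$ for the components of $\nu\in S^kV$, and put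
\[
\chi_w(\nu)=\sum_{j=2}^kL(\nu_j,\nu_j).
\]
The terms $j=0,1$ make up $u^{k-1}V$, the tangent space at $u^k$ of the Veronese cone $\{y^k\}$; so $\chi_w$ is the form induced on the normal space, and $\chi_w(\nu)$ depends only on $\nu$ modulo $u^{k-1}V$. By \eqref{eq:orth}, $L(\nu_j,\nu_j)$ has the sign $(-1)^j$.

\begin{proposition}\label{prop:neg}
Let $w\in\mathbb B^n$, $\xi\in E_w$ and $\nu=\pi(d\hat\iota_{f(w)}\xi)$. Then $\chi_w(\nu)\le0$, with equality if and only if $\xi\in T_w$.
\end{proposition}

\begin{proof}
Let $\nu_0=cu^k$ and $\nu^\circ=\sum_{j\ge1}\nu_j$. By Lemma~\ref{lem:pi} the numerator in \eqref{eq:pos} is $\rho^k(|c|^2\rho^k+L(\nu^\circ,\nu^\circ))-|c|^2\rho^{2k}$, so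
\begin{equation}\label{eq:gnu}
g_\Omega(\xi,\bar\xi)=-\rho^{-k}\sum_{j\ge1}L(\nu_j,\nu_j).
\end{equation}
For $\xi=df_w(\eta)$, differentiating $\pi(\hat\iota(f(w)))=u(w)^k$ gives $\nu=ku^{k-1}\eta\in u^{k-1}V$, so $\chi_w(\nu)=0$, and $\nu_1=ku^{k-1}\eta^\perp$, where $\eta^\perp$ is the orthogonal projection of $\eta$ to $u^\perp$. Since $u\notin\mathbb C^n$, the map $\eta\mapsto\eta^\perp$ is an isomorphism $\mathbb C^n\to u^\perp$. So for any $\xi\in E_w$ there is $\eta$ such that $\xi'=\xi-df_w(\eta)\in E_w$ has $\nu'_1=0$ and $\nu'_j=\nu_j$ for $j\ge2$. By \eqref{eq:gnu}, $\chi_w(\nu)=-\rho^kg_\Omega(\xi',\bar\xi')$, which is negative if $\xi\notin T_w$, because then $\xi'\neq0$.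
\end{proof}

For $k=1$ the form $\chi_w$ is zero and for $k=2$ it is positive semidefinite, so $E_w=T_w$ for every $w$ and Theorem~\ref{thm:A} follows. For $k\ge3$ the form $\chi_w$ is indefinite, and no argument at a single point can conclude.

\subsection{The case $n=1$, $k=3$}\label{sec:k3}

Let $e=(0,1)\in V=\mathbb C^2$, and let $\nu(w)=a_3e^3+a_2ue^2$ modulo $u^2V$, with functions $a_2,a_3$ of $w$. The line $u^\perp$ is spanned by $y=(\bar w,1)$, with $L(y,y)=-\rho$ and $e=\rho^{-1}(y-\bar wu)$. Modulo $u^2V$,
\[
e^3\equiv\rho^{-3}(y^3-3\bar w\,uy^2),\qquad ue^2\equiv\rho^{-2}uy^2 ,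
\]
and \eqref{eq:orth} gives $L(y^3,y^3)=-\rho^3$ and $L(uy^2,uy^2)=\frac13\rho^3$. Therefore
\[
\chi_w(\nu)=\rho^{-3}\Big(\tfrac13\,|3\bar wa_3-\rho a_2|^2-|a_3|^2\Big).
\]
At $w=0$ the vector $e^3$ is negative, and at any $w$ the choice $a_2=3\bar wa_3/\rho$ gives a negative vector. But this $a_2$ is unbounded near the circle relative to $a_3$. If $a_2,a_3$ are holomorphic across an arc of the circle, then $\rho^3\chi_w(\nu)\to(3-1)|a_3(b)|^2$ as $w\to b$ on the arc. So $\chi_w(\nu)\le0$ forces $a_3=0$ on the arc, hence $a_3\equiv0$; then $\chi_w(\nu)=\frac13\rho^{-1}|a_2|^2$ and $a_2\equiv0$ as well.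

The mechanism is this. A holomorphic family is naturally written in the holomorphic splitting $V=\mathbb Cu\oplus\mathbb C^n$, while $\chi_w$ is computed in the orthogonal splitting $V=\mathbb Cu\oplus u^\perp$, which degenerates as $u$ becomes isotropic. In the limit the top holomorphic coefficient contributes to all $\nu_j$ with the same order in $\rho$, and the sign of $\chi_w$ is that of a universal constant, here $3-1=2$. In general two things have to be added: the leading term must not vanish identically on the sphere when $n\geq2$ (Lemma~\ref{lem:contr}), and the constant must be positive (Lemma~\ref{lem:const}).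

\subsection{The sign of $\chi_w$ near the sphere}

For $c\in\mathbb C^n$ let $\Lambda_c:S^i\mathbb C^n\to S^{i-1}\mathbb C^n$ be the contraction defined by $\Lambda_cx^i=\langle x,c\rangle x^{i-1}$. These operators commute and are antilinear in $c$, and $\Lambda_c^ia=\langle a,c^i\rangle$ for $a\in S^i\mathbb C^n$, with the induced inner product. So if $i\ge1$ and $\Lambda_ca=0$ for all $c$, then $a=0$.

\begin{lemma}\label{lem:contr}
Let $U$ be a ball centered on $\partial\mathbb B^n$ and let $a:U\to S^\kappa\mathbb C^n$ be holomorphic, $a\not\equiv0$. Then $\Lambda_b^\kappa a(b)\ne0$ for some $b\in U\cap\partial\mathbb B^n$.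
\end{lemma}

\begin{proof}
Suppose that $\Lambda_w^ia(w)=0$ for all $w\in U\cap\partial\mathbb B^n$, for some $1\le i\le\kappa$. We show the same for $i-1$. Fix $w$ on the sphere and $c$ with $\langle w,c\rangle=0$. The vector $\bar\partial_c=\sum\bar c_j\,\partial/\partial\bar w_j$ satisfies $\bar\partial_c\rho=-\langle w,c\rangle=0$ at $w$, so it is tangent to the sphere and annihilates every smooth function vanishing on it. Since $a$ is holomorphic and $\bar\partial_c\Lambda_w=\Lambda_c$, we get $i\,\Lambda_c\Lambda_w^{i-1}a(w)=0$. The same holds for $c=w$ by assumption, hence for all $c$, and so $\Lambda_w^{i-1}a(w)=0$. If the lemma failed, descending from $i=\kappa$ would give $a=0$ on $U\cap\partial\mathbb B^n$, and $a\equiv0$ by Lemma~\ref{lem:sphere}.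
\end{proof}

\begin{lemma}\label{lem:const}
For $2\le\kappa\le k$, the number $c_{k,\kappa}=\sum_{j=2}^\kappa(-1)^j\binom\kappa j^2\big/\binom kj$ is positive.
\end{lemma}

\begin{proof}
Put $t_j=\binom\kappa j^2/\binom kj$. From $\binom k\kappa\binom\kappa j=\binom kj\binom{k-j}{k-\kappa}$ we get $t_j=\binom\kappa j\binom{k-j}{k-\kappa}/\binom k\kappa$. The coefficient of $x^{k-\kappa}$ in $\sum_j(-1)^j\binom\kappa j(1+x)^{k-j}=(1+x)^{k-\kappa}x^\kappa$ gives
\begin{equation}\label{eq:full}
\sum_{j=0}^\kappa(-1)^jt_j=\binom{k-\kappa}{k-2\kappa}\Big/\binom k\kappa\ \ge0 ,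
\end{equation}
where the right side is $0$ if $k<2\kappa$. As $t_0=1$ and $t_1=\kappa^2/k$, we get $c_{k,\kappa}\ge\kappa^2/k-1$, which is positive if $\kappa^2>k$. Let $\kappa^2\le k$. For $2\le j<\kappa$ we have $k-j\ge\kappa^2-\kappa+1\ge(\kappa-1)^2\ge(\kappa-j)^2$, so
\[
\frac{t_{j+1}}{t_j}=\frac{(\kappa-j)^2}{(j+1)(k-j)}\le\frac1{j+1}<1 .
\]
Then $c_{k,\kappa}=t_2-t_3+\cdots$ is an alternating sum of strictly decreasing positive terms.
\end{proof}

\begin{proposition}\label{prop:asym}
Let $U$ be a ball centered on $\partial\mathbb B^n$, let $2\le\kappa\le k$, and let $a_i:U\to S^i\mathbb C^n$ $(0\le i\le\kappa)$ be holomorphic with $a_\kappa\not\equiv0$. Put $\nu(w)=\sum_{i=0}^\kappa u(w)^{k-i}a_i(w)$. Then $\chi_w(\nu(w))>0$ for some $w\in U\cap\mathbb B^n$.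
\end{proposition}

\begin{proof}
Let $w\in U\cap\mathbb B^n$ and $x,x'\in\mathbb C^n$. Since $L(x,u)=-\langle x,w\rangle$,
\[
x=x^\perp-\frac{\langle x,w\rangle}{\rho}\,u,\qquad L(x^\perp,x'^\perp)=-\rho^{-1}\Big(\langle x,w\rangle\overline{\langle x',w\rangle}+\rho\langle x,x'\rangle\Big).
\]
Extend $x\mapsto x^\perp$ to $S^j\mathbb C^n\to S^j(u^\perp)$ by $(x^j)^\perp=(x^\perp)^j$. The binomial theorem applied to the first formula gives $u^{k-i}x^i=\sum_j\binom ij(-\rho)^{j-i}u^{k-j}(\Lambda_w^{i-j}x^i)^\perp$. Hence $\nu_j=0$ for $j>\kappa$, and for $j\le\kappa$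
\[
\nu_j=(-\rho)^{j-\kappa}\,u^{k-j}\,y_j^\perp,\qquad y_j=\sum_{i=j}^\kappa\binom ij(-\rho)^{\kappa-i}\Lambda_w^{i-j}a_i(w).
\]
The $j$-th power of the second formula, expanded and extended from powers by sesquilinearity, gives for $y\in S^j\mathbb C^n$
\[
L(y^\perp,y^\perp)=(-\rho)^{-j}\sum_{i=0}^j\binom ji\rho^i\,\|\Lambda_w^{j-i}y\|^2 .
\]
With \eqref{eq:orth}, the total power of $\rho$ in front is $(k-j)+2(j-\kappa)-j=k-2\kappa$, the same for every $j$:
\begin{equation}\label{eq:asym}
\rho^{2\kappa-k}L(\nu_j,\nu_j)=(-1)^j\binom kj^{-1}\sum_{i=0}^j\binom ji\rho^i\,\|\Lambda_w^{j-i}y_j\|^2 .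
\end{equation}
The right side is continuous on all of $U$. At $b\in U\cap\partial\mathbb B^n$ we have $\rho=0$ and $y_j=\binom\kappa j\Lambda_b^{\kappa-j}a_\kappa(b)$, so it equals $(-1)^j\binom kj^{-1}\binom\kappa j^2|\Lambda_b^\kappa a_\kappa(b)|^2$. Summing over $2\le j\le\kappa$,
\[
\rho^{2\kappa-k}\chi_w(\nu(w))\to c_{k,\kappa}\,|\Lambda_b^\kappa a_\kappa(b)|^2\qquad(w\to b,\ w\in\mathbb B^n).
\]
For $b$ as in Lemma~\ref{lem:contr} the limit is positive by Lemma~\ref{lem:const}.
\end{proof}

\begin{remark}
The vanishing in \eqref{eq:full} for $k<2\kappa$ has a direct explanation: $L(\nu,\nu)=\sum_{j\ge0}L(\nu_j,\nu_j)$ is continuous on $U$, so $\rho^{2\kappa-k}L(\nu,\nu)\to0$ on the sphere, and the leading terms in \eqref{eq:asym} must cancel. The positive constant arises from removing the terms $j=0,1$, whose sum $1-\kappa^2/k$ is then negative.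
\end{remark}

\subsection{End of the proof}

Suppose that $d:=\min_{w\in\mathbb B^n}\dim E_w>n$. To apply Proposition~\ref{prop:asym} we need a section of $E$ that is holomorphic across the sphere. By Proposition~\ref{prop:ext}, $f$ extends to a ball $U$ centered on the sphere, and so do $\mathcal M(w)$ and $E_w=\ker\mathcal M(w)$. The minors of $\mathcal M$ of size greater than $N-d$ vanish on $\mathbb B^n$, hence on $U$. Some minor of size $N-d$ is not identically zero on $\mathbb B^n$, hence not on $U\cap\mathbb B^n$, and by Lemma~\ref{lem:sphere} it is nonzero at some point of $U\cap\partial\mathbb B^n$. Replace $U$ by a small ball centered at this point on which the minor has no zero. Then $\mathcal M$ has rank $N-d$ on $U$, and Cramer's rule gives holomorphic maps $\xi_1,\dots,\xi_d:U\to\mathbb C^N$ whose values form a basis of $E_w$ at each $w\in U$.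

Fix $w_0\in U\cap\mathbb B^n$. Since $d>n$, some $\xi=\xi_i$ has $\xi(w_0)\notin T_{w_0}$. The map $\nu(w)=\pi(d\hat\iota_{f(w)}\xi(w))$ is holomorphic on $U$. For every $w$ we have $V=\mathbb Cu(w)\oplus\mathbb C^n$, with $(1,0)=u(w)-w$, so $\nu(w)=\sum_{i=0}^ku(w)^{k-i}a_i(w)$ with unique holomorphic $a_i:U\to S^i\mathbb C^n$. By Proposition~\ref{prop:neg}, $\chi_{w_0}(\nu(w_0))<0$, so $\nu(w_0)\notin u^{k-1}V=\mathbb Cu^k\oplus u^{k-1}\mathbb C^n$, and $a_i(w_0)\ne0$ for some $i\ge2$. Let $\kappa\geq2$ be the largest index with $a_\kappa\not\equiv0$. Proposition~\ref{prop:asym} gives $w\in U\cap\mathbb B^n$ with $\chi_w(\nu(w))>0$, which contradicts Proposition~\ref{prop:neg}. Hence $d=n$, and Lemma~\ref{lem:red} proves Theorem~\ref{thm:A}. \qed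

The domain $\Omega$ entered only through Lemma~\ref{lem:h}; neither the classification nor the rank was used.

\section{Dimension bounds: proof of Theorem \ref{thm:B}}\label{sec:dim}

Let $\Omega$ be of type I, II or III, viewed inside $D^{\mathrm I}_{p,q}$. By \eqref{eq:fe} and \eqref{eq:hdet},
\begin{equation}\label{eq:det}
\det(I_p-ff^*)=\rho^l,\qquad l=k\ \text{ for types I, III},\qquad l=2k\ \text{ for type II}.
\end{equation}
For unit vectors $x,y,w$ of the appropriate sizes, $t\mapsto\langle f(tw)x,y\rangle$ maps the unit disk to itself and fixes $0$. The Schwarz lemma gives $\|f(w)\|\le\|w\|$ in the operator norm, that is,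
\begin{equation}\label{eq:schwarz}
\Phi:=I_p-ff^*\ge\rho I_p\quad\text{on }\mathbb B^n .
\end{equation}

\subsection{The extreme case $l=p=q$}

Here the $p$ eigenvalues of $\Phi$ are at least $\rho$ and have product $\rho^p$, so $\Phi=\rho I$, that is, $ff^*=\|w\|^2I$. Let $w\ne0$, $\langle v,w\rangle=0$ and $f'=\partial_vf(w)$, where $\partial_v=\sum v_j\,\partial/\partial w_j$. Applying $\partial_v$ gives $f'f^*=0$, so $f'=0$ since $f(w)$ is invertible. Applying $\partial_v\bar\partial_v$ gives $f'f'^*=\|v\|^2I$. Hence $v=0$ and $n=1$. In general the scalar equation \eqref{eq:det} does not determine $\Phi$. On the sphere, however, it still forces an $l\times l$ block to vanish to exactly first order, and the two differentiations can be done on that block.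

\subsection{The Levi identity}

\begin{proposition}\label{prop:levi}
Let $f:\mathbb B^n\to D^{\mathrm I}_{p,q}$ be holomorphic with $f(0)=0$ and $\det(I_p-ff^*)=\rho^l$, $l\ge1$, and suppose that $f$ extends holomorphically to a ball $U$ centered on $\partial\mathbb B^n$. Then $l\le\min(p,q)$, and there are $\mathbb C$-linear maps $\mathcal B:\mathbb C^{n-1}\to M_{l,q-l}(\mathbb C)$ and $\mathcal C:\mathbb C^{n-1}\to M_{p-l,l}(\mathbb C)$ with
\begin{equation}\label{eq:levi}
\mathcal B(v)\mathcal B(v)^*+\mathcal C(v)^*\mathcal C(v)=\|v\|^2I_l .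
\end{equation}
If $p=q$ and $f$ is symmetric, one can take $\mathcal C=\mathcal B^T$, and then \eqref{eq:levi} reads
\begin{equation}\label{eq:levi3}
2\operatorname{Re}\big(\mathcal B(v)\mathcal B(v)^*\big)=\|v\|^2I_l .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Corank.} Let $b\in U\cap\partial\mathbb B^n$ and let $l'$ be the corank of $\Phi(b)\ge0$. Along $w=tb$, $t\uparrow1$, we have $\Phi(w)=\Phi(b)+O(\rho)$, so the ordered eigenvalues differ from those of $\Phi(b)$ by $O(\rho)$. With \eqref{eq:schwarz}, $l'$ eigenvalues lie in $[\rho,C\rho]$ and the others stay between positive constants. Since $\det\Phi=\rho^l$, we get $l'=l$. This is where $f(0)=0$ is used: without the lower bound an eigenvalue could vanish to higher order. So $\Phi$ has corank $l$ at every point of $U\cap\partial\mathbb B^n$. Fix $b$. Exactly $l$ singular values of $f(b)$ equal $1$, so $l\le\min(p,q)$. For $n=1$ nothing else is claimed; let $n\ge2$.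

\emph{The degenerate block.} Multiplying $f$ on both sides by constant unitary matrices (singular value decomposition), we may assume
\[
f=\begin{pmatrix}A&B\\C&D\end{pmatrix},\qquad f(b)=\begin{pmatrix}I_l&0\\0&D_0\end{pmatrix},\qquad\|D_0\|<1 ;
\]
if $l=p$ or $l=q$, some blocks are void. Near $b$ put $Y=AC^*+BD^*$, $\Theta=(I-CC^*-DD^*)^{-1}$, so that
\[
\Phi=\begin{pmatrix}I_l-AA^*-BB^*&-Y\\-Y^*&\Theta^{-1}\end{pmatrix},\qquad \Psi:=I_l-AA^*-BB^*-Y\Theta Y^* .
\]
Block elimination makes $\Phi$ congruent to $\operatorname{diag}(\Psi,\Theta^{-1})$ by a unipotent matrix. Hence $\det\Phi=\det\Psi/\det\Theta$, $\operatorname{corank}\Phi=\operatorname{corank}\Psi$, and $\Psi>0$ in $\mathbb B^n$. On the sphere near $b$ the $l\times l$ matrix $\Psi$ has corank $l$, so it vanishes. In local coordinates $(\rho,y)$ we have $\Psi=\rho M$ with $M(\rho,y)=\int_0^1(\partial_\rho\Psi)(t\rho,y)\,dt$ smooth and Hermitian. In $\mathbb B^n$, $M>0$ and $\rho^l\det M=\det\Psi=\rho^l\det\Theta$. By continuity $M(b)\ge0$ and $\det M(b)=\det\Theta(b)>0$, so $M_0:=M(b)>0$. Put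 $\Theta_0=\Theta(b)=(I-D_0D_0^*)^{-1}$.

\emph{Two differentiations.} Let $\langle v,b\rangle=0$ and let primes denote $\partial_v$ at $b$. At $b$ we have $\rho=\partial_v\rho=\bar\partial_v\rho=0$ and $\partial_v\bar\partial_v\rho=-\|v\|^2$, so $\partial_v\Psi(b)=0$ and $\partial_v\bar\partial_v\Psi(b)=-\|v\|^2M_0$. On the other hand $A=I$, $B=0$, $C=0$, $Y=0$ at $b$. Therefore $\partial_v\Psi(b)=-A'$, which gives $A'=0$, and
\[
\partial_vY(b)=A'C^*+B'D^*=B'D_0^*,\qquad\bar\partial_vY(b)=AC'^*+BD'^*=C'^* .
\]
In $\partial_v\bar\partial_v(Y\Theta Y^*)$ only the terms in which both $Y$ and $Y^*$ are differentiated survive, namely $(\partial_vY)\Theta(\partial_vY)^*$ and $(\bar\partial_vY)\Theta(\bar\partial_vY)^*$. With $I+D_0^*(I-D_0D_0^*)^{-1}D_0=(I-D_0^*D_0)^{-1}$ we obtain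
\begin{equation}\label{eq:raw}
\|v\|^2M_0=B'B'^*+B'D_0^*\Theta_0D_0B'^*+C'^*\Theta_0C'=B'(I-D_0^*D_0)^{-1}B'^*+C'^*\Theta_0C' .
\end{equation}
The maps $\mathcal B(v)=M_0^{-1/2}B'(I-D_0^*D_0)^{-1/2}$ and $\mathcal C(v)=\Theta_0^{1/2}C'M_0^{-1/2}$ are $\mathbb C$-linear in $v\in b^\perp\cong\mathbb C^{n-1}$ and satisfy \eqref{eq:levi}.

\emph{The symmetric case.} By Takagi's factorization, a complex symmetric matrix is $G\Delta G^T$ with $G$ unitary and $\Delta$ the diagonal matrix of singular values. So we can normalize by $f\mapsto G^{-1}f(G^{-1})^T$, which keeps $f$ symmetric and makes $D_0$ real diagonal. Then $C'=B'^T$ and $(I-D_0^*D_0)^{-1}=\Theta_0$ is real diagonal, and \eqref{eq:raw} becomes $\|v\|^2M_0=B'\Theta_0B'^*+\overline{B'}\,\Theta_0B'^T=2\operatorname{Re}(B'\Theta_0B'^*)$. Taking $v\ne0$ shows that $M_0$, and hence $M_0^{-1/2}$, is real symmetric. So $\mathcal C=\mathcal B^T$ and $\mathcal C^*\mathcal C=\overline{\mathcal B\mathcal B^*}$.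
\end{proof}

\subsection{The values of $p(\Omega)$}

If the Taylor series of a potential $\varphi$ at $0$ has no cubic terms, then $R_{\alpha\bar\alpha\xi\bar\xi}(0)=-\partial_\alpha\bar\partial_\alpha\partial_\xi\bar\partial_\xi\varphi(0)$. For $\varphi=\operatorname{tr}zz^*+\frac12\operatorname{tr}(zz^*zz^*)+\cdots$ the four ways of placing $\alpha,\xi$ in the quartic term give
\[
R_{\alpha\bar\alpha\xi\bar\xi}=-\big(\|\alpha^*\xi\|^2+\|\xi\alpha^*\|^2\big),\qquad\|\cdot\|^2=\operatorname{tr}(\cdot\,\cdot^*).
\]
For $\alpha=E_{11}$ this is minus the sum of the squared norms of the first row and the first column of $\xi$. In type I the eigenvalues are $-2$ on $E_{11}$, $-1$ on $E_{1j},E_{i1}$ $(i,j\ge2)$ and $0$ on the rest, so $p(D^{\mathrm I}_{p,q})=p+q-2$. In type III they are $-2$ on $E_{11}$, $-1$ on $E_{1j}+E_{j1}$ $(j\ge2)$ and $0$ on the rest, so $p(D^{\mathrm{III}}_m)=m-1$. In type II the potential is $\frac12\varphi$ and $\alpha=E_{12}-E_{21}$ has $\alpha\alpha^*=\alpha^*\alpha=E_{11}+E_{22}$; so $Q_\alpha(\xi,\xi)$ is minus the squared norm of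 the first two rows of $\xi$, while $g(\xi,\bar\xi)=\frac12\|\xi\|^2$. The eigenvalues are $-2$ on $\alpha$, $-1$ on $E_{ij}-E_{ji}$ $(i\le2<j)$ and $0$ on the rest, so $p(D^{\mathrm{II}}_m)=2m-4$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:fe}, $\lambda=k$ is a positive integer. By \eqref{eq:det} and Proposition~\ref{prop:ext}, Proposition~\ref{prop:levi} applies. The $(1,1)$ entry of \eqref{eq:levi} says that the linear map sending $v$ to the first row of $\mathcal B(v)$ and the first column of $\mathcal C(v)$ is an isometry $\mathbb C^{n-1}\to\mathbb C^{q-l}\oplus\mathbb C^{p-l}$. Hence $n-1\le p+q-2l$. For type I, $l=k$; for type II, $p=q=m$ and $l=2k$. This gives the first two bounds. For type III the $(1,1)$ entry of \eqref{eq:levi3} shows that the first row of $\mathcal B(v)$ alone defines an injective linear map $\mathbb C^{n-1}\to\mathbb C^{m-k}$, so $n-1\le m-k$. The expressions in terms of $p(\Omega)$ follow from the values computed above.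
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(Lin) is Theorem~\ref{thm:A}. For $\lambda=1$, (Dim) is (K2); for types I--III it is also the case $k=1$ of Theorem~\ref{thm:B}. Let $\lambda\ge2$, so $\lambda=k\ge2$ is an integer. Theorem~\ref{thm:B} gives $n\le p(\Omega)-1$ for type I, $n\le p(\Omega)-3$ for type II and $n\le p(\Omega)$ for type III. Type IV and the exceptional domains satisfy $n(\Omega)\le p(\Omega)$, and (Dim) holds for them by (K1).
\end{proof}

\section{Existence and sharpness: proof of Theorem \ref{thm:C}}\label{sec:sharp}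

\subsection{From the Levi identity to an isometry}

Necessity in (i) is Proposition~\ref{prop:levi} with $l=k$. For the converse we send the boundary point to infinity; in the unbounded model the data $\mathcal B,\mathcal C$ define an affine map.

On row vectors $(a,s\,|\,c,t)\in\mathbb C^k\oplus\mathbb C^{p-k}\oplus\mathbb C^k\oplus\mathbb C^{q-k}$ take the Hermitian form
\begin{equation}\label{eq:siegelform}
ac'^*+ca'^*+ss'^*-tt'^* .
\end{equation}
It has signature $(p,q)$, so it is linearly isometric to the form of Section~\ref{sec:planes}, and $D^{\mathrm I}_{p,q}$ is the space of its positive $p$-planes, with $g_\Omega$ computed by \eqref{eq:gram}. For $p=k=1$, $q=n$ a positive vector has $a\ne0$, so the positive lines are spanned by $(1\,|\,\tau,v)$. This presents $\mathbb B^n$ as $\{(\tau,v)\in\mathbb C\times\mathbb C^{n-1}:2\operatorname{Re}\tau>\|v\|^2\}$ with potential $-\log(2\operatorname{Re}\tau-\|v\|^2)$. Given $\mathcal B,\mathcal C$ as in (i), send $(\tau,v)$ to the row span of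
\begin{equation}\label{eq:frame}
\begin{pmatrix}I_k&0&\tau I_k&\mathcal B(v)\\0&I_{p-k}&\mathcal C(v)&0\end{pmatrix},\qquad\text{with Gram matrix}\quad\begin{pmatrix}2\operatorname{Re}\tau\,I_k-\mathcal B\mathcal B^*&\mathcal C^*\\ \mathcal C&I_{p-k}\end{pmatrix}.
\end{equation}
The frame is holomorphic because $\mathcal B,\mathcal C$ are $\mathbb C$-linear. The Schur complement of the lower right block is $2\operatorname{Re}\tau\,I_k-\mathcal B\mathcal B^*-\mathcal C^*\mathcal C=(2\operatorname{Re}\tau-\|v\|^2)I_k>0$. So the plane is positive, the Gram determinant is $(2\operatorname{Re}\tau-\|v\|^2)^k$, and the map is a holomorphic isometry with constant $k$. This proves (i). For $k=1$ the condition asks for a linear isometry $\mathbb C^{n-1}\to\mathbb C^{q-1}\oplus\mathbb C^{p-1}$, so $n=p+q-1=p(\Omega)+1$ is attained, as in \eqref{eq:example}.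

\subsection{Symmetric matrices and Clifford modules}

First, maps $\mu$ as in (ii) correspond to linear maps $\mathcal B:\mathbb C^{n-1}\to M_{k,m-k}(\mathbb C)$ with \eqref{eq:levi3} (for $l=k$) by $\mu(c,v)=\sqrt2\,c\,\mathcal B(v)$, with $c$ a real row vector. Indeed, the imaginary part of the Hermitian matrix $\mathcal B\mathcal B^*$ is skew-symmetric, so $\|\mu(c,v)\|^2=c\cdot2\operatorname{Re}(\mathcal B\mathcal B^*)\cdot c^T$, and a real symmetric matrix is determined by its quadratic form. Necessity in (ii) is thus the symmetric case of Proposition~\ref{prop:levi}.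

For sufficiency, let $\omega=\sigma t'^T-t\sigma'^T$ on $\mathbb C^m\oplus\mathbb C^m$. The row span of $[I,z]$ is $\omega$-isotropic if and only if $z^T-z=0$, so $D^{\mathrm{III}}_m$ is the set of positive $m$-planes for $\sigma\sigma'^*-tt'^*$ that are $\omega$-isotropic. Write $\sigma=(\sigma_1,\sigma_2)$ and $t=(t_1,t_2)$ with first blocks of size $k$, and substitute $\sigma_1=(a+c)/\sqrt2$, $t_1=(c-a)/\sqrt2$. Expanding,
\[
\sigma_1\sigma_1'^*-t_1t_1'^*=ac'^*+ca'^*,\qquad \sigma_1t_1'^T-t_1\sigma_1'^T=ac'^T-ca'^T .
\]
So in the coordinates $(a,\sigma_2\,|\,c,t_2)$ the Hermitian form is \eqref{eq:siegelform} and $\omega$ keeps its standard shape. The plane \eqref{eq:frame} is therefore isotropic if and only if its right half is a symmetric matrix, that is, $\mathcal C=\mathcal B^T$. With this choice $\mathcal B\mathcal B^*+\mathcal C^*\mathcal C=2\operatorname{Re}(\mathcal B\mathcal B^*)=\|v\|^2I_k$, and \eqref{eq:frame} is an isometry into $D^{\mathrm{III}}_m$ with constant $k$, since $g_{D^{\mathrm{III}}_m}$ is the restriction of $g_{D^{\mathrm I}_{m,m}}$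 by Section~\ref{sec:planes}.

Now let $n-1=m-k=:s$. If $s=0$, the condition on $\mu$ is void and the divisibility holds. Let $s>0$. The map $\mu$ is given by $\beta_i=\mu(e_i,\cdot)\in\operatorname{End}(\mathbb C^s)$, $1\le i\le k$, and the norm condition says $(\sum c_i\beta_i)^*(\sum c_j\beta_j)=\|c\|^2I$ for real $c$, that is,
\begin{equation}\label{eq:beta}
\beta_i^*\beta_j+\beta_j^*\beta_i=2\delta_{ij}I .
\end{equation}
The $\beta_i$ are unitary. For $i<k$ put $J_i=\beta_k^*\beta_i$. Then $J_i^*=\beta_i^*\beta_k=-J_i$, so $J_i^2=-J_i^*J_i=-I$; and $J_i^*J_j=\beta_i^*\beta_j$ gives $J_iJ_j=-J_jJ_i$ for $i\ne j$. Thus $\mathbb C^s$ is a module over the complex Clifford algebra on $k-1$ generators. This algebra is $M_{2^t}(\mathbb C)$ if $k-1=2t$ and $M_{2^t}(\mathbb C)\oplus M_{2^t}(\mathbb C)$ if $k-1=2t+1$; all its simple modules have dimension $2^t$ with $t=\lfloor(k-1)/2\rfloor$. Hence $2^t$ divides $s$. Conversely, if $2^t$ divides $s$, a direct sum of simple modules has dimension $s$. The $J_i$ generate a finite group; averaging an inner product over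 it makes them unitary, so $J_i^*=J_i^{-1}=-J_i$. Then $\beta_i=J_i$ $(i<k)$ and $\beta_k=I$ satisfy \eqref{eq:beta}.

For $k=2$ we have $t=0$, so $n=m-1=p(D^{\mathrm{III}}_m)$ always occurs, and $D^{\mathrm{III}}_m$ has rank $m$. An explicit map $\mathbb B^{m-1}\to D^{\mathrm{III}}_m$ is
\[
F(Z)=\begin{pmatrix}0&Z\\Z^T&0\end{pmatrix}\quad(Z\text{ a row vector}),\qquad FF^*=\begin{pmatrix}\|Z\|^2&0\\0&Z^T\bar Z\end{pmatrix},
\]
with $\det(I-FF^*)=(1-\|Z\|^2)^2$. This proves (ii).

\subsection{Two families of type I}

Let $p=q$ and $k=2$. The upper bound $2p-3$ is Theorem~\ref{thm:B}. For $v=(x,y)\in\mathbb C^{p-2}\oplus\mathbb C^{p-2}$ let $\mathcal B(v)$ have rows $x^T,y^T$ and let $\mathcal C(v)$ have columns $y,-x$. Both diagonal entries of $\mathcal B\mathcal B^*+\mathcal C^*\mathcal C$ are $\|x\|^2+\|y\|^2$, and the $(1,2)$ entry is $\sum x_j\bar y_j-\sum\bar y_jx_j=0$. By (i), $n-1=2(p-2)$ occurs.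

Let $k=p\le q$. Then $\mathcal C$ is void, and the condition in (i) says that the rows $r_i(v)\in\mathbb C^{q-p}$ of $\mathcal B(v)$ satisfy $\langle r_i(v),r_j(v)\rangle=\delta_{ij}\|v\|^2$. A sesquilinear form is determined by its diagonal values, so $\langle r_i(v),r_j(v')\rangle=\delta_{ij}\langle v,v'\rangle$: the $r_i$ are $p$ isometries $\mathbb C^{n-1}\to\mathbb C^{q-p}$ with mutually orthogonal ranges. They exist if and only if $p(n-1)\le q-p$, that is, $n\le q/p$. This proves (iii).

\subsection{The bound by the null dimension}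

Let $\mathcal C_0\subset\mathbb P(\mathfrak m^+)=\mathbb P^{N-1}$ be the set of directions of characteristic vectors. By (F3) it is the $K$-orbit of $[e_\theta]$. The orbit of a highest weight line under $K^{\mathbb C}$ is closed and equals its $K$-orbit, so $\mathcal C_0=K^{\mathbb C}[e_\theta]$ is a projective submanifold.

\begin{lemma}\label{lem:vmrt}
$\dim\mathcal C_0=p(\Omega)$.
\end{lemma}

\begin{proof}
Let $\alpha$ be a characteristic vector, let $B_{\mathfrak g}$ be the Killing form of $\mathfrak g^{\mathbb C}$, and let the bar denote conjugation with respect to $\mathfrak g_0$; it exchanges $\mathfrak m^+$ and $\mathfrak m^-$. As $B_{\mathfrak g}$ is positive definite on $\mathfrak p_0$ and negative definite on $\mathfrak k$, the form $B_{\mathfrak g}(\xi,\bar\eta)$ is a positive multiple of $g_\Omega$ on $\mathfrak m^+$ by (F1), and $B_{\mathfrak g}(Y,\bar Y)<0$ for $0\ne Y\in\mathfrak k^{\mathbb C}$. The curvature of $G_0/K$ is $R(X,Y)Z=-[[X,Y],Z]$, so $Q_\alpha(\xi,\xi)$ is a fixed nonzero multiple of $B_{\mathfrak g}([[\alpha,\bar\alpha],\xi],\bar\xi)$.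 Since $[\alpha,\xi]=0$, the Jacobi identity gives $[[\alpha,\bar\alpha],\xi]=[\alpha,[\bar\alpha,\xi]]$, and invariance gives $B_{\mathfrak g}([\alpha,[\bar\alpha,\xi]],\bar\xi)=-B_{\mathfrak g}(Y,\bar Y)$ with $Y=[\alpha,\bar\xi]\in\mathfrak k^{\mathbb C}$. So $Q_\alpha$ is semidefinite and $\mathcal N_\alpha=\{\xi:[\alpha,\bar\xi]=0\}$. On the other hand $B_{\mathfrak g}([Z,\alpha],\bar\xi)=B_{\mathfrak g}(Z,[\alpha,\bar\xi])$ for $Z\in\mathfrak k^{\mathbb C}$, so the orthogonal complement of $[\mathfrak k^{\mathbb C},\alpha]$ in $\mathfrak m^+$ is $\mathcal N_\alpha$. The tangent space of $\mathcal C_0$ at $[\alpha]$ is $[\mathfrak k^{\mathbb C},\alpha]/\mathbb C\alpha$, of dimension $N-n(\Omega)-1=p(\Omega)$.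
\end{proof}

Let $\lambda\ge2$ and $f\in\mathrm{HI}_\lambda(\mathbb B^n,\Omega)$ with $f(0)=0$. By the Gauss equation, the holomorphic sectional curvature of a complex submanifold of a K\"ahler manifold is at most that of the ambient manifold in the same direction. The submanifold $f(\mathbb B^n)$ has constant holomorphic sectional curvature $-2/\lambda\ge-1$, so in each direction tangent to it the curvature of $\Omega$ is at least $-1$. In a characteristic direction it is $-2$, because minimal disks are totally geodesic. (For $\lambda=1$ the two values are compatible, and the argument gives nothing.) So the linear space $\mathbb P(T_0)\cong\mathbb P^{n-1}$, $T_0=df_0(\mathbb C^n)$, does not meet $\mathcal C_0$. Closed subvarieties of $\mathbb P^{N-1}$ whose dimensions add up to at least $N-1$ intersect. Hence $(n-1)+p(\Omega)<N-1=p(\Omega)+n(\Omega)$, that is, $n\le n(\Omega)$. For type IV, $n(\Omega)=1$; for the $16$-dimensional exceptional domain, $p(\Omega)=10$ and $n(\Omega)=5$. This proves (iv) and completes the proof of Theorem~\ref{thm:C}. \qed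

\begin{thebibliography}{1}
\bibitem{Chan}
Shan Tai Chan, \emph{On the structure of holomorphic isometric embeddings of complex unit balls into bounded symmetric domains}, arXiv:1702.01668 (2017).
\end{thebibliography}
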